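\title{Polynomial vector fields in $\mathbb{R}^3$: no bound on isolated invariant tori in degree two}

\begin{abstract}
Let $N(m)$ and $N_h(m)$ be the suprema of the number of isolated invariant tori and of normally hyperbolic invariant tori of polynomial vector fields of degree at most $m$ in $\mathbb{R}^3$. We prove that both numbers are infinite for every $m\ge 2$ and that both vanish for $m\le 1$. An explicit family of quadratic fields, equivalent to a periodically forced Duffing oscillator, has one normally hyperbolic torus in each of arbitrarily many subharmonic resonance zones. A second quadratic family contains a single field with infinitely many attracting and infinitely many repelling normally hyperbolic tori.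
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X=(X_1,X_2,X_3)$ be a polynomial vector field on $\mathbb{R}^3$, let its degree be the largest degree of the $X_i$, and let $\varphi^t$ be its (local) flow. An \emph{invariant torus} of $X$ is a compact embedded $C^1$ surface in $\mathbb{R}^3$ that is diffeomorphic to $\mathbb{T}^2$ and invariant under the flow. It is \emph{isolated} if it has a neighborhood that contains no other invariant torus, and \emph{normally hyperbolic} if the flow contracts or expands the normal direction exponentially and more strongly than any direction tangent to the torus; the precise definition is recalled in Section~\ref{sec:nh}. For an integer $m\ge0$ let $N(m)$ be the supremum, over all $X$ of degree at most $m$, of the number of isolated invariant tori of $X$, and let $N_h(m)$ be the same supremum for normally hyperbolic invariant tori. Both take values in $\mathbb{N}\cup\{\infty\}$. Thus $N(m)<\infty$ means that every field of degree at most $m$ has finitely many isolated invariant tori and that their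 number has a bound depending only on $m$.

These numbers are analogues of the Hilbert number $H(m)$, the supremum of the number of limit cycles of planar polynomial systems of degree at most $m$, whose finiteness is unknown. In $\mathbb{R}^3$ the number of limit cycles is not bounded in terms of the degree: the quadratic R\"ossler system $\dot x=-y-z$, $\dot y=x+ay$, $\dot z=b+z(x-c)$ has an unbounded number of them as the parameters vary. A torus in space, like a limit cycle in the plane, has codimension one and separates an inside from an outside, so one may hope that counting tori restores a bound. Whether $N(m)$ and $N_h(m)$ are finite is an open problem in the paper of Novaes and Pereira \cite{NP}.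

The simplest fields support this hope. An affine field has no isolated torus at all, because its tori can be rescaled (Theorem~\ref{thm:C}). Next take a rotationally symmetric field of degree at most $m$,
\[
\dot x=x\,a(x^2+y^2,z)-y,\qquad \dot y=y\,a(x^2+y^2,z)+x,\qquad \dot z=b(x^2+y^2,z).
\]
The quantities $u=x^2+y^2$ and $z$ satisfy the planar system $\dot u=2u\,a(u,z)$, $\dot z=b(u,z)$ of degree at most $m$, and each of its periodic orbits in $u>0$ sweeps out a torus of revolution. Such a torus can be isolated only if the periodic orbit is a limit cycle, so this construction gives at most $H(m)$ isolated tori. Nevertheless, once the symmetry is broken there is no bound, already in degree two.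

\begin{theorem}\label{thm:A}
For every integer $\ell\ge1$ there are $\varepsilon,\kappa,\delta>0$ such that the quadratic system
\begin{equation}\label{eq:A}
\dot x=xz-y,\qquad \dot y=yz+x,\qquad \dot z=1-x^2-y^2-z^2+\varepsilon\bigl(x+\kappa z(\delta+x)\bigr)
\end{equation}
has at least $\ell$ normally hyperbolic invariant tori. Consequently $N(m)=N_h(m)=\infty$ for all $m\ge2$.
\end{theorem}

\begin{theorem}\label{thm:B}
There are real numbers $b,\kappa,\chi,\varepsilon$ such that the quadratic system
\begin{equation}\label{eq:B}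
\begin{gathered}
\dot x=xz-y(1+bz+\kappa x),\qquad \dot y=yz+x(1+bz+\kappa x),\\
\dot z=1-x^2-y^2+\varepsilon(x\cos\chi+y\sin\chi)
\end{gathered}
\end{equation}
has infinitely many attracting and infinitely many repelling normally hyperbolic invariant tori.
\end{theorem}

\begin{theorem}\label{thm:C}
$N(m)=N_h(m)=0$ for $m\in\{0,1\}$.
\end{theorem}

Theorem~\ref{thm:A} answers the question, and its proof uses neither of the other two theorems. Theorem~\ref{thm:B} shows that finiteness fails for a single field, and Theorem~\ref{thm:C} shows that the threshold $m=2$ is sharp.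

In \eqref{eq:A} the polar angle $\theta$ about the $z$-axis satisfies $\dot\theta=1$, so $\theta$ is a clock and the other two variables form a planar oscillator with $2\pi$-periodic forcing. For $\varepsilon=0$ the oscillator is conservative, its closed orbits fill a region with a continuum of tori, and their periods take every value $2\pi n$. The forcing opens a chain of $n$ islands around the orbit of period $2\pi n$, and inside an island the dynamics is that of a slow pendulum. A damping term whose sign depends on the position in the island then selects one closed curve around the center of the island, and this curve sweeps out a thin torus that winds $n$ times around the $z$-axis. The degree of the field does not limit $n$. In \eqref{eq:B} the unperturbed closed orbits are arbitrarily large, and the return map along large orbits converges to a map that depends on the period only modulo $2\pi$; one normally hyperbolic circle of the limit map is therefore repeated infinitely often.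

Section~\ref{sec:nh} contains the facts on normal hyperbolicity and the proof of Theorem~\ref{thm:C}. Section~\ref{sec:pend} works out the selection mechanism for a pendulum, Section~\ref{sec:circles} transfers it to maps close to the identity, and Sections~\ref{sec:A} and~\ref{sec:B} prove Theorems~\ref{thm:A} and~\ref{thm:B}.

\medskip
\noindent\emph{Conventions.} We write $S^1=\mathbb{R}/2\pi\mathbb{Z}$, and $\langle\cdot\rangle$ is the mean over an angle. The coordinates of the image of a point under a map carry a superscript $+$. The letter $C$ denotes constants whose value may change from line to line. For a function that is smooth in its variables and in a small parameter $\mu$, up to $\mu=0$, the symbol $O(\mu^j)$ means $\mu^j$ times a function that is bounded together with its derivatives on compact sets; by Taylor's formula this holds as soon as the Taylor coefficients of order less than $j$ vanish.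

\section{Normally hyperbolic tori and circles}\label{sec:nh}

\subsection{The definition in codimension one}

Let $\mathcal{T}$ be an invariant torus. The flow on it is complete, and $D\varphi^t$ maps $T_p\mathcal{T}$ onto $T_{\varphi^t(p)}\mathcal{T}$. The torus is \emph{normally hyperbolic} if there are a continuous $D\varphi^t$-invariant splitting $T\mathbb{R}^3|_{\mathcal{T}}=T\mathcal{T}\oplus E^s\oplus E^u$ and constants $C,c>0$ such that for all $t\ge0$ and $p\in\mathcal{T}$
\[
\|D\varphi^t|_{E^s_p}\|\le Ce^{-ct},\qquad \|D\varphi^t|_{E^s_p}\|\,\|(D\varphi^t|_{T_p\mathcal{T}})^{-1}\|\le Ce^{-ct},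
\]
and the same inequalities hold for $E^u$ and the reversed flow. The number $\|A^{-1}\|^{-1}$ is the strongest contraction of a linear map $A$, so the second inequality says that $E^s$ is contracted faster than any tangent vector.

It is convenient not to have to find the splitting. Let $[D\varphi^t]_p$ be the map induced by $D\varphi^t$ on the quotient lines $T_p\mathbb{R}^3/T_p\mathcal{T}$, normed by the length of the component normal to $\mathcal{T}$. We call $\mathcal{T}$ \emph{attracting} if for some $C,c>0$ and all $t\ge0$, $p\in\mathcal{T}$,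
\begin{equation}\label{eq:NH}
\|[D\varphi^t]_p\|\le Ce^{-ct},\qquad \|[D\varphi^t]_p\|\,\|(D\varphi^t|_{T_p\mathcal{T}})^{-1}\|\le Ce^{-ct},
\end{equation}
and \emph{repelling} if \eqref{eq:NH} holds for the reversed flow.

\begin{lemma}\label{lem:split}
An invariant torus is normally hyperbolic if and only if it is attracting or repelling.
\end{lemma}

\begin{proof}
Let $\mathcal{T}$ be normally hyperbolic. The bundle $E^s\oplus E^u$ has rank one and $\mathcal{T}$ is connected, so exactly one of $E^s,E^u$ is nonzero. If it is $E^s$, the projection $E^s\to T\mathbb{R}^3|_{\mathcal{T}}/T\mathcal{T}$ is an isomorphism that changes norms by bounded factors, and the rate conditions become \eqref{eq:NH}. The case of $E^u$ is the same for the reversed flow.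

Conversely, assume \eqref{eq:NH}. In the splitting $T\mathcal{T}\oplus(T\mathcal{T})^\perp$ write $D\varphi^t=\begin{pmatrix}A&B\\0&D\end{pmatrix}$. A continuous complement of $T\mathcal{T}$ is the graph of a continuous section $\Lambda$ of $\operatorname{Hom}((T\mathcal{T})^\perp,T\mathcal{T})$, and it is invariant under $D\varphi^t$ if and only if $A\Lambda+B=(\Lambda\circ\varphi^t)D$, that is, $\Lambda=A^{-1}\bigl((\Lambda\circ\varphi^t)D-B\bigr)$. The right side is a contraction in $\Lambda$ when $\|A^{-1}\|\,\|D\|\le\frac12$ on $\mathcal{T}$, which holds for a large $t=t_0$ by the second inequality in \eqref{eq:NH}. So there is a unique continuous $D\varphi^{t_0}$-invariant complement $E^s$. Its image under any $D\varphi^t$ is another one, because $\varphi^t$ commutes with $\varphi^{t_0}$; hence $E^s$ is invariant under the flow.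
\end{proof}

\begin{lemma}\label{lem:isolated}
A normally hyperbolic invariant torus is isolated. Hence $N_h(m)\le N(m)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:split} and time reversal we may assume that $\mathcal{T}$ is attracting. Choose $t_0$ with $\|[D\varphi^{t_0}]\|\le\frac14$ on $\mathcal{T}$. For $p$ near $\mathcal{T}$ let $q\in\mathcal{T}$ be a nearest point, so that $p-q\perp T_q\mathcal{T}$, and let $q'=\varphi^{t_0}(q)$. Then
\[
\varphi^{t_0}(p)=q'+D\varphi^{t_0}(q)(p-q)+o(|p-q|)=q'+\xi_\parallel+\xi_\perp+o(|p-q|)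
\]
with $\xi_\parallel\in T_{q'}\mathcal{T}$, $\xi_\perp\perp T_{q'}\mathcal{T}$, $|\xi_\parallel|\le C|p-q|$ and $|\xi_\perp|\le\frac14|p-q|$. Since $\mathcal{T}$ is compact and $C^1$, we have $\operatorname{dist}(q'+\xi_\parallel,\mathcal{T})=o(|\xi_\parallel|)$ uniformly in $q'$. So $\operatorname{dist}(\varphi^{t_0}(p),\mathcal{T})\le\frac12\operatorname{dist}(p,\mathcal{T})$ on a neighborhood $U$ of $\mathcal{T}$. If $\mathcal{T}'\subset U$ is an invariant torus, then $\mathcal{T}'=\varphi^{t_0}(\mathcal{T}')$ shows that the maximum of $\operatorname{dist}(\cdot,\mathcal{T})$ on $\mathcal{T}'$ is at most half of itself, so $\mathcal{T}'\subset\mathcal{T}$. By invariance of domain $\mathcal{T}'$ is open in $\mathcal{T}$; it is also closed, and $\mathcal{T}$ is connected, so $\mathcal{T}'=\mathcal{T}$.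
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathcal{T}$ be an invariant torus of $\dot\xi=A\xi+c$. A closed surface does not lie in a plane, since it would be open and compact in it; so the convex hull of $\mathcal{T}$ has nonempty interior. The flow consists of invertible affine maps that preserve $\mathcal{T}$, hence its convex hull, hence the centroid of the hull. The centroid is therefore an equilibrium. Translate it to the origin; the flow becomes linear, and $s\mathcal{T}$ is an invariant torus for every $s>0$. Comparing the maxima of $|\xi|$, which are positive, gives $s\mathcal{T}\ne\mathcal{T}$ for $s\ne1$. As $s\to1$ these tori enter every neighborhood of $\mathcal{T}$, so $\mathcal{T}$ is not isolated. Thus $N(m)=0$ for $m\le1$, and $N_h(m)=0$ by Lemma~\ref{lem:isolated}.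
\end{proof}

\subsection{From circles of a return map to tori}

All our tori are found as invariant circles of return maps. Let $\Gamma$ be a $C^1$ circle in a surface $\Sigma$, and let $f$ be a $C^1$ diffeomorphism from a neighborhood of $\Gamma$ onto its image with $f(\Gamma)=\Gamma$. For $p\in\Gamma$ let $t_j(p)$ and $\nu_j(p)$ be the factors by which $Df^j$ multiplies lengths in $T_p\Gamma$ and in $T_p\Sigma/T_p\Gamma$. By the chain rule $t_{i+j}(p)=t_i(p)\,t_j(f^ip)$, and the same holds for $\nu$. The circle is \emph{normally hyperbolic attracting} if for some $C>0$, $\varrho<1$ and all $j\ge0$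
\begin{equation}\label{eq:NHmap}
\nu_j\le C\varrho^{\,j},\qquad \nu_j/t_j\le C\varrho^{\,j}\quad\text{on }\Gamma,
\end{equation}
and \emph{repelling} if this holds for $f^{-1}$. A change of the norms, or a $C^1$ change of coordinates near $\Gamma$, only changes $C$.

\begin{lemma}[Suspension]\label{lem:susp}
Let $\Sigma\subset\mathbb{R}^3$ be a surface transverse to a smooth vector field $X$. Let $P(p)=\varphi^{\mathsf{t}(p)}(p)\in\Sigma$, with $\mathsf{t}>0$ smooth, be defined for $p\in\Sigma$ near a $C^1$ circle $\Gamma\subset\Sigma$. Assume that $P$ maps $\Gamma$ onto itself by an orientation-preserving diffeomorphism, and that $\varphi^s(p)\notin\Gamma$ for $p\in\Gamma$ and $0<s<\mathsf{t}(p)$. If $\Gamma$ is normally hyperbolic attracting (repelling) for $P$, then $\mathcal{T}=\bigcup_{s\in\mathbb{R}}\varphi^s(\Gamma)$ is an attracting (repelling) normally hyperbolic invariant torus.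
\end{lemma}

\begin{proof}
\emph{The surface.} Since $P|_\Gamma$ is a bijection and $\min_\Gamma\mathsf{t}>0$, the orbits through $\Gamma$ are defined for all times. The map $(p,s)\mapsto\varphi^s(p)$ on $\Gamma\times\mathbb{R}$ is a $C^1$ immersion, because its partial derivatives are the images under $D\varphi^s$ of a tangent vector of $\Gamma$ and of $X(p)\notin T_p\Sigma$. It is invariant under the free, properly discontinuous action generated by $(p,s)\mapsto(P(p),s-\mathsf{t}(p))$, for which $\{0\le s<\mathsf{t}(p)\}$ is a fundamental domain. The quotient is a compact connected surface; it is orientable because $P|_\Gamma$ preserves orientation, and it carries the nonvanishing vector field $\partial_s$, so its Euler characteristic is zero and it is a torus. (If $P|_\Gamma$ reversed orientation it would be a Klein bottle.) The induced map is injective: if $\varphi^s(p)=\varphi^{s'}(p')$ with both pairs in the fundamental domain and $s\le s'$, then $\varphi^{s'-s}(p')=p\in\Gamma$ with $0\le s'-s<\mathsf{t}(p')$, so $s=s'$ and $p=p'$. An injective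 immersion of a compact surface is an embedding.

\emph{The rates.} Let $\Gamma$ be attracting; otherwise reverse time and use $P^{-1}$. Put $\mathsf{t}_j(p)=\sum_{i<j}\mathsf{t}(P^ip)$. For $q=\varphi^s(p)$ with $0\le s<\mathsf{t}(p)$ and $t\ge0$ choose $j$ with $\mathsf{t}_j(p)\le s+t<\mathsf{t}_{j+1}(p)$. Then $D\varphi^t(q)=D\varphi^{s''}\circ D\varphi^{\mathsf{t}_j(p)}(p)\circ D\varphi^{-s}$ with $s,s''\in[0,\max\mathsf{t}]$, and $j\ge t/\max\mathsf{t}-1$. So it suffices to bound the two quantities in \eqref{eq:NH} at $p\in\Gamma$, $t=\mathsf{t}_j(p)$, by $C(j+1)\varrho^{\,j}$.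

Differentiating $P^j(p)=\varphi^{\mathsf{t}_j(p)}(p)$ gives $DP^j\xi=D\varphi^{\mathsf{t}_j}\xi+(d\mathsf{t}_j\,\xi)X$ for $\xi\in T_p\Sigma$. Since $T_p\mathcal{T}=T_p\Gamma\oplus\mathbb{R}X$, the quotient $T_p\mathbb{R}^3/T_p\mathcal{T}$ is identified with $T_p\Sigma/T_p\Gamma$, and $\|[D\varphi^{\mathsf{t}_j}]_p\|\le C\nu_j(p)$. Let $e$ be a unit tangent field of $\Gamma$. In the bases $(X,e)$,
\[
D\varphi^{\mathsf{t}_j}|_{T_p\mathcal{T}}=\begin{pmatrix}1&-d\mathsf{t}_j\,e\\0&t_j\end{pmatrix},\qquad |d\mathsf{t}_j\,e|=\Bigl|\sum_{i<j}d\mathsf{t}(DP^ie)\Bigr|\le C\sum_{i<j}t_i ,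
\]
so the inverse has norm at most $C\bigl(1+t_j^{-1}+\sum_{i<j}t_i/t_j\bigr)$. Multiply by $\nu_j$. The first two terms are at most $C\varrho^{\,j}$ by \eqref{eq:NHmap}, and each remaining term satisfies
\[
\frac{\nu_j(p)\,t_i(p)}{t_j(p)}=\nu_i(p)\,\frac{\nu_{j-i}(P^ip)}{t_{j-i}(P^ip)}\le C^2\varrho^{\,j}.\qedhere
\]
\end{proof}

\section{A pendulum with damping of indefinite sign}\label{sec:pend}

This section shows the selection mechanism on a planar differential equation, where it can be followed by hand. The same function $\mathcal{M}$ reappears in every resonance zone of \eqref{eq:A}.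

We first record a fact that is used four times. Let $G$ be a smooth function of $(\xi_1,\xi_2)$, let $X_G=(G_{\xi_2},-G_{\xi_1})$ be its Hamiltonian field, and let $\tau$ be the time along the orbits of $X_G$ measured from an arc transverse to them. Then
\begin{equation}\label{eq:area}
d\xi_1\wedge d\xi_2=d\tau\wedge dG ,
\end{equation}
because contraction with the nonzero vector $X_G$ gives $dG$ on both sides.

Consider, for a real number $\rho$ and a small $\eta>0$,
\begin{equation}\label{eq:model}
\dot\vartheta=v,\qquad \dot v=-\sin\vartheta+\eta\,(\rho-\cos\vartheta)\,v .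
\end{equation}
For $\eta=0$ the energy $G_0=\frac12v^2+1-\cos\vartheta$ is conserved, and its levels $G_0=h$, $0<h<2$, in the strip $|\vartheta|<\pi$ are closed orbits $\mathcal{O}_h$ that bound disks $\mathcal{D}_h$. For $\eta>0$ we have $\dot G_0=\eta(\rho-\cos\vartheta)v^2$, so over one turn the energy changes by $\eta\mathcal{M}_0(h)+O(\eta^2)$, where by Green's formula
\[
\mathcal{M}_0(h)=\oint_{\mathcal{O}_h}(\rho-\cos\vartheta)\,v\,d\vartheta=\iint_{\mathcal{D}_h}(\rho-\cos\vartheta)\,d\vartheta\,dv .
\]
The integrand is the divergence of \eqref{eq:model} divided by $\eta$. This is as it must be: a periodic orbit bounds an invariant disk, whose area is constant, so the divergence has mean zero over it. At a simple zero $h_0$ of $\mathcal{M}_0$ the implicit function theorem, applied to $(h^+-h)/\eta$, gives a fixed point of the return map with multiplier $1+\eta\mathcal{M}_0'(h_0)+O(\eta^2)$, that is, a hyperbolic limit cycle.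

For $\rho$ slightly less than $1$ the cycle is small and can be located at once. Replace $\mathcal{D}_h$ by the disk of radius $R$ and $\cos\vartheta$ by $1-\frac12\vartheta^2$; the integral is $\pi R^2(\rho-1)+\frac{\pi}{8}R^4$, negative for $R^2<8(1-\rho)$ and positive beyond. The center contracts area, the flanks expand it, and the cycle sits where the two effects balance. As $\rho$ decreases the cycle grows, and the next lemma shows that it reaches the separatrix at $\rho=\frac13$. The lemma also allows a small change of the potential, which will be forced on us in Section~\ref{sec:A}. We use the complete elliptic integrals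
\[
K(k)=\int_0^{\pi/2}\frac{ds}{\Delta(s)},\qquad E(k)=\int_0^{\pi/2}\Delta(s)\,ds,\qquad \Delta(s)=\sqrt{1-k^2\sin^2s},\quad 0\le k<1 .
\]

\begin{lemma}\label{lem:pend}
The function $\mathcal{M}_0$ has a zero $h_0\in(0,2)$ if and only if $\frac13<\rho<1$, and then $\mathcal{M}_0'(h_0)>0$. Let $\frac13<\rho<1$, let $W$ be a smooth function on $(-\pi,\pi)$ and $G_\kappa=G_0+\kappa W(\vartheta)$. There is $\kappa_0>0$ such that for $0\le\kappa\le\kappa_0$ and $h$ near $h_0$ the field $X_{G_\kappa}$ has a closed orbit on the level $G_\kappa=h$, bounding a closed disk $\mathcal{D}_{h,\kappa}\subset\{|\vartheta|<\pi,\ |v|<3\}$ whose area increases with $h$, and $\mathcal{M}_\kappa(h)=\iint_{\mathcal{D}_{h,\kappa}}(\rho-\cos\vartheta)\,d\vartheta\,dv$ has a zero with positive derivative.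
\end{lemma}

\begin{proof}
Let $\mathsf{T}(h)$ be the period of $\mathcal{O}_h$ and $c(h)$ the time average of $\cos\vartheta$ along it. By \eqref{eq:area},
\[
\mathcal{M}_0(h)=\int_0^h(\rho-c)\,\mathsf{T}\,dh'=\bigl(\rho-c_*(h)\bigr)\int_0^h\mathsf{T}\,dh',\qquad c_*(h)=\frac{\int_0^hc\,\mathsf{T}\,dh'}{\int_0^h\mathsf{T}\,dh'},
\]
and $c_*(h)$ is the area average of $\cos\vartheta$ over $\mathcal{D}_h$. Put $h=2k^2$ and parametrize $\mathcal{O}_h$ by $\sin\frac\vartheta2=k\sin s$, $v=2k\cos s$. Differentiating the first relation gives $\dot s=\cos\frac\vartheta2=\Delta(s)$, and $\cos\vartheta=2\Delta^2-1$. Hence $c=2E(k)/K(k)-1$, which tends to $1$ as $h\to0$ and is strictly decreasing because $E$ decreases and $K$ increases. It follows that $c_*>c$, that $c_*'=(c-c_*)\mathsf{T}/\int_0^h\mathsf{T}<0$, and that $c_*\to1$ as $h\to0$. As $h\to2$ the disks exhaust the region $|v|<2\cos\frac\vartheta2$, so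
\[
c_*\to\frac{\int_{-\pi}^{\pi}\cos\vartheta\cos\frac\vartheta2\,d\vartheta}{\int_{-\pi}^{\pi}\cos\frac\vartheta2\,d\vartheta}=\frac{\frac12\bigl(-\frac43+4\bigr)}{4}=\frac13 .
\]
So $c_*(h_0)=\rho$ has a solution exactly when $\frac13<\rho<1$, and $\mathcal{M}_0'(h_0)=(\rho-c(h_0))\mathsf{T}(h_0)=(c_*(h_0)-c(h_0))\mathsf{T}(h_0)>0$.

The radial derivative $\vartheta\,\partial_\vartheta G_0+v\,\partial_vG_0=\vartheta\sin\vartheta+v^2$ is positive in the strip away from the origin, so in polar coordinates $\mathcal{O}_{h_0}$ is a graph over the polar angle. By the implicit function theorem, for $(h,\kappa)$ near $(h_0,0)$ the part of $\{G_\kappa=h\}$ near $\mathcal{O}_{h_0}$ is such a graph, with a radius that is smooth in $(h,\kappa)$ and increasing in $h$. It contains no critical point of $G_\kappa$, so it is a closed orbit. Written in polar coordinates, $\mathcal{M}_\kappa(h)$ is smooth in $(h,\kappa)$, and the simple zero persists.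
\end{proof}

\section{Invariant circles of maps close to a rotation}\label{sec:circles}

In \eqref{eq:A} the pendulum appears only as the leading term of a map, and the rate at which the expected circle attracts or repels tends to zero with the perturbation. General persistence theorems do not apply to this situation: they start from a fixed hyperbolic object. The next lemma says how small the error must be compared with the normal rate $\lambda$.

\begin{lemma}\label{lem:graph}
For $\mu\in(0,\mu_0)$ let $\lambda=\lambda(\mu)\in(0,\frac12)$, $\Omega=\Omega(\mu)\in\mathbb{R}$ and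
\[
f_\mu(a,\phi)=\bigl((1-\lambda)a+\lambda\mu\,U_\mu(a,\phi),\ \phi+\Omega+\lambda\mu\,Y_\mu(a,\phi)\bigr),\qquad |a|<2,\ \phi\in S^1,
\]
with $U_\mu,Y_\mu$ bounded in $C^2$ uniformly in $\mu$. Then for small $\mu$ the map $f_\mu$ has a normally hyperbolic attracting $C^1$ circle, a graph over $\phi$ in $|a|\le1$, on which it preserves orientation. If $1-\lambda$ is replaced by $1+\lambda$ and $|a|<2$ by $|a|<4$, the same holds with a repelling circle.
\end{lemma}

The factor $\mu$ cannot be dropped: for $f(a,\phi)=((1-\lambda)a,\ \phi-2\lambda\sin\phi)$ the circle $a=0$ attracts every point, but at the fixed point $\phi=0$ one has $\nu_1/t_1=(1-\lambda)/(1-2\lambda)>1$.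

\begin{proof}
We use the graph transform and omit the index $\mu$. Let $\mathcal{G}$ be the set of $g\in C^1(S^1)$ with $|g|\le1$, $|g'|\le1$, $\operatorname{Lip}(g')\le1$. It is complete in the sup metric: by the Arzel\`a--Ascoli theorem the derivatives of a uniformly convergent sequence in $\mathcal{G}$ have a uniformly convergent subsequence. For $g\in\mathcal{G}$ put
\[
\theta_g(\phi)=\phi+\Omega+\lambda\mu Y(g(\phi),\phi),\qquad h_g(\phi)=(1-\lambda)g(\phi)+\lambda\mu U(g(\phi),\phi).
\]
The $C^2$ bounds give $|\theta_g'-1|\le C\lambda\mu$, $\operatorname{Lip}(\theta_g')\le C\lambda\mu$, and $|h_g|,|h_g'|,\operatorname{Lip}(h_g')\le1-\lambda+C\lambda\mu$. So $\theta_g$ is an orientation-preserving diffeomorphism of $S^1$, and $f$ maps the graph of $g$ onto the graph of $g^*=h_g\circ\theta_g^{-1}$. We have $(g^*)'=(h_g'/\theta_g')\circ\theta_g^{-1}$, and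
\[
\operatorname{Lip}\bigl((g^*)'\bigr)\le\Bigl(\operatorname{Lip}(h_g')\sup\frac1{\theta_g'}+\sup|h_g'|\operatorname{Lip}\frac1{\theta_g'}\Bigr)\operatorname{Lip}(\theta_g^{-1}).
\]
Hence $|g^*|$, $|(g^*)'|$ and $\operatorname{Lip}((g^*)')$ are at most $1-\lambda+C\lambda\mu$, and $g^*\in\mathcal{G}$ when $C\mu\le1$.

Let $g_1,g_2\in\mathcal{G}$ and $\theta_{g_1}(\phi_1)=\theta_{g_2}(\phi_2)=\phi^+$ for the lifts to $\mathbb{R}$. Then $|\phi_1-\phi_2|\le C\lambda\mu(\|g_1-g_2\|+2|\phi_1-\phi_2|)$, so $|\phi_1-\phi_2|\le C\lambda\mu\|g_1-g_2\|$ and $|g_1(\phi_1)-g_2(\phi_2)|\le(1+C\lambda\mu)\|g_1-g_2\|$. Therefore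
\[
|g_1^*(\phi^+)-g_2^*(\phi^+)|=|h_{g_1}(\phi_1)-h_{g_2}(\phi_2)|\le(1-\lambda+C\lambda\mu)\|g_1-g_2\|,
\]
and $g\mapsto g^*$ has a fixed point $g$. Its graph is an invariant circle on which $f$ acts as $\theta_g$. In the frame $(\partial_a,\ g'\partial_a+\partial_\phi)$ along the circle, which has determinant one, $Df$ is triangular with diagonal entries $\nu_1$ and $t_1=\theta_g'$. So
\begin{equation}\label{eq:rates}
t_1=1+O(\lambda\mu),\qquad \nu_1=\det Df/t_1=1-\lambda+O(\lambda\mu),
\end{equation}
and $\nu_1,\ \nu_1/t_1\le1-\lambda/2$ for small $\mu$.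

In the expanding case we invert $f$. Let $f_0(a,\phi)=((1+\lambda)a,\phi+\Omega)$. Then $f_0^{-1}\circ f=\mathrm{id}+\lambda\mu\widetilde{W}$ on $|a|<4$, with $\widetilde{W}=(U/(1+\lambda),Y)$ bounded in $C^2$. Its lift to the strip is the identity plus a $2\pi$-periodic map with Lipschitz constant less than $1$, so it is injective, also on the cylinder; and its image contains $\{|a|<3\}$, because $\xi\mapsto\xi'-\lambda\mu\widetilde{W}(\xi)$ is a contraction of a small closed disk around such a point $\xi'$. The inverse is $\mathrm{id}+\lambda\mu\widehat{W}$ with $\widehat{W}=-\widetilde{W}\circ(\mathrm{id}+\lambda\mu\widetilde{W})^{-1}$ bounded in $C^2$ on $|a|<3$. Thus $f^{-1}=f_0^{-1}+\lambda\mu\,\widehat{W}\circ f_0^{-1}$ on $|a|<2$. With $\lambda'=\lambda/(1+\lambda)\in(0,\frac13)$ we have $1/(1+\lambda)=1-\lambda'$ and $\lambda=(1+\lambda)\lambda'$, so the first case applies to $f^{-1}$.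
\end{proof}

The next lemma is the version for maps of the computation in Section~\ref{sec:pend}. The map moves points by $O(\mu)$ along the closed orbits of a Hamiltonian field and changes area only at order $\mu^2$; the surviving circle is again the one over whose interior the area change has mean zero.

\begin{lemma}\label{lem:area}
Let $U\subset\mathbb{R}^2$ be open and let $Q_\mu:U\to\mathbb{R}^2$ be $C^\infty$ in $(\xi,\mu)\in U\times[0,\mu_0)$, with
\[
Q_\mu=\mathrm{id}+\mu X_G+O(\mu^2),\qquad \det DQ_\mu=1+\mu^2d+O(\mu^3)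
\]
for smooth functions $G,d$ on $U$. Let $\mathcal{O}_{h_0}\subset\{G=h_0\}$ be a closed orbit of $X_G$ that bounds a closed disk contained in $U$. For $h$ near $h_0$ let $\mathcal{O}_h$ be the nearby closed orbit on $\{G=h\}$, let $\mathcal{D}_h$ be the disk that it bounds, and $M(h)=\iint_{\mathcal{D}_h}d$. If $M(h_0)=0\ne M'(h_0)$, then for small $\mu>0$ the map $Q_\mu$ has a normally hyperbolic $C^1$ circle at distance $O(\mu)$ from $\mathcal{O}_{h_0}$, on which it preserves orientation. The circle is repelling if $M$ increases with the area of $\mathcal{D}_h$ and attracting otherwise.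
\end{lemma}

\begin{proof}
\emph{Action--angle form.} Let $\mathsf{T}(h)$ be the period of $\mathcal{O}_h$, $\tau$ the time from a transverse arc, $\phi=2\pi\tau/\mathsf{T}$, and $2\pi a$ the area of $\mathcal{D}_h$. By \eqref{eq:area}, $da=\pm\mathsf{T}\,dh/2\pi$, so $a$ is a smooth coordinate across the orbits, the area element is $da\,d\phi$, and $X_G=\Lambda(a)\partial_\phi$ with $\Lambda=2\pi/\mathsf{T}>0$. Let $\Phi^\mu$ be the time-$\mu$ map of $X_G$. On a neighborhood of the closed disk $\mathcal{D}_{h_0}$ we have $Q_\mu\circ\Phi^{-\mu}=\mathrm{id}+\mu^2w+O(\mu^3)$ with $w$ smooth. Since $\Phi^\mu$ preserves area, comparing determinants gives $\operatorname{div}w=d$. Near $\mathcal{O}_{h_0}$ the map $Q_\mu$ reads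
\[
a^+=a+\mu^2w^a(a,\phi)+O(\mu^3),\qquad \phi^+=\phi+\mu\Lambda(a)+O(\mu^2),
\]
where $w^a=da(w)$. The outward flux of $w$ through $\mathcal{O}_h$ is $\int_0^{2\pi}w^a\,d\phi$, so the divergence theorem gives $\langle w^a\rangle=M/2\pi$. This is where the disk is required to lie in $U$.

\emph{Averaging.} The normal rate will be of order $\mu^2$, the same order as the $\phi$-dependent terms, so these must be pushed to higher order. Write $a^+=a+\sum_{i\ge2}\mu^iU_i$ and $\phi^+=\phi+\mu\Lambda+\sum_{i\ge2}\mu^iY_i$ for the Taylor expansions. Let $j\ge2$ and suppose that $U_i,Y_i$ do not depend on $\phi$ for $i<j$. Put $\tilde a=a-\mu^{j-1}\zeta(a,\phi)$, $\tilde\phi=\phi-\mu^{j-1}\eta(a,\phi)$. Since $\zeta(a^+,\phi^+)=\zeta+\mu\Lambda\zeta_\phi+O(\mu^2)$, and the same for $\eta$,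
\begin{align*}
\tilde a^+&=\tilde a+\sum_{2\le i<j}\mu^iU_i(a)+\mu^j(U_j-\Lambda\zeta_\phi)+O(\mu^{j+1}),\\
\tilde\phi^+&=\tilde\phi+\mu\Lambda(a)+\sum_{2\le i<j}\mu^iY_i(a)+\mu^j(Y_j-\Lambda\eta_\phi)+O(\mu^{j+1}).
\end{align*}
Now substitute $a=\tilde a+\mu^{j-1}\zeta$. The terms with $i\ge2$ change by $O(\mu^{j+1})$, and $\mu\Lambda(a)=\mu\Lambda(\tilde a)+\mu^j\Lambda'\zeta+O(\mu^{j+1})$. So the orders below $j$ are unchanged and the coefficients of order $j$ become $U_j-\Lambda\zeta_\phi$ and $Y_j+\Lambda'\zeta-\Lambda\eta_\phi$. As $\Lambda\ne0$, we can take for $\zeta$ a primitive in $\phi$ of $(U_j-\langle U_j\rangle)/\Lambda$, which is $2\pi$-periodic, and then for $\eta$ a primitive of $Y_j+\Lambda'\zeta$ minus its mean, divided by $\Lambda$. After the steps $j=2,3,4$, in new variables $(\mathsf{b},\phi)$ that differ from the old ones by $O(\mu)$,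
\[
\mathsf{b}^+=\mathsf{b}+\mu^2D(\mathsf{b},\mu)+O(\mu^5),\qquad \phi^+=\phi+\mu\Lambda_*(\mathsf{b},\mu)+O(\mu^5),\qquad D(\cdot,0)=\frac{M}{2\pi},
\]
where $M$ is regarded as a function of the action.

\emph{Scaling.} The implicit function theorem gives $\mathsf{b}_*(\mu)$ with $D(\mathsf{b}_*(\mu),\mu)=0$ and $|D_{\mathsf{b}}(\mathsf{b}_*,\mu)|$ bounded below. What remains is the dependence of the rotation $\mu\Lambda_*$ on $\mathsf{b}$; across an annulus of width $\mu^2$ it is $O(\mu^3)$, which is small compared with the normal rate. So put $\mathsf{b}=\mathsf{b}_*+\mu^2a$, $|a|<4$. Then, in $C^2$,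
\[
a^+=\bigl(1+\mu^2D_{\mathsf{b}}(\mathsf{b}_*,\mu)\bigr)a+O(\mu^3),\qquad \phi^+=\phi+\mu\Lambda_*(\mathsf{b}_*,\mu)+O(\mu^3),
\]
the first error consisting of the quadratic term $O(\mu^4)$ of $D$ and the remainder $O(\mu^5)/\mu^2$. With $\lambda=\mu^2|D_{\mathsf{b}}(\mathsf{b}_*,\mu)|$ both errors are $O(\lambda\mu)$, and Lemma~\ref{lem:graph} applies.
\end{proof}

\section{Resonance zones of a forced Duffing oscillator}\label{sec:A}

\subsection{Reduction}

Put $x=r\cos\theta$, $y=r\sin\theta$, $p=rz$. This is a diffeomorphism from the complement of the $z$-axis onto $\{(r,p,\theta)\}=(0,\infty)\times\mathbb{R}\times S^1$. From \eqref{eq:A}, $r\dot r=x\dot x+y\dot y=r^2z$ and $r^2\dot\theta=x\dot y-y\dot x=r^2$. In $\dot p=\dot rz+r\dot z$ the term $\dot rz=rz^2$ cancels the contribution of $-z^2$. Thus $\dot\theta=1$ and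
\begin{equation}\label{eq:duff}
\dot r=p,\qquad \dot p=r-r^3+\varepsilon g,\qquad g(r,p,\theta)=r^2\cos\theta+\kappa p\,(\delta+r\cos\theta).
\end{equation}
The three terms of $g$ have separate tasks. The forcing $r^2\cos\theta$ preserves area and creates the islands. The term $\kappa\delta p$ expands area at a constant rate, and $\kappa pr\cos\theta$ changes area at a rate that depends on the phase of the orbit relative to the clock; they produce the $\rho$ and the $\cos\vartheta$ of \eqref{eq:model}. Let $\Sigma=\{\theta=0\}$ be the half-plane $y=0$, $x>0$, and $\mathcal{P}$ the time-$2\pi$ map from $\Sigma$ to itself.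

\subsection{The unperturbed orbits}

For $\varepsilon=0$, \eqref{eq:duff} is the Hamiltonian system of $H=\frac12p^2-\frac12r^2+\frac14r^4$, and the levels $-\frac14<H<0$ in $r>0$ are closed orbits around $(1,0)$. We use the following textbook facts on the Jacobi function $\operatorname{dn}(u,k)$, $0<k<1$, with $k'=\sqrt{1-k^2}$. It is even, has least period $2K(k)$ and maximum $\operatorname{dn}(0,k)=1$, solves $\operatorname{dn}''=(2-k^2)\operatorname{dn}-2\operatorname{dn}^3$, and
\begin{equation}\label{eq:fourier}
\operatorname{dn}(u,k)=\frac{\pi}{2K}+\frac{2\pi}{K}\sum_{j\ge1}\frac{q^j}{1+q^{2j}}\cos\frac{j\pi u}{K},\qquad q=e^{-\pi K(k')/K(k)} .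
\end{equation}
Moreover $dK/dk=(E-k'^2K)/(kk'^2)$, $K(0)=\frac\pi2$, and $K\to\infty$ as $k\to1$.

With $\beta=(2-k^2)^{-1/2}$ the function $r(t)=\sqrt2\,\beta\operatorname{dn}(\beta t,k)$ satisfies $\ddot r=\beta^2(2-k^2)r-r^3=r-r^3$. At $t=0$ we read off $H=-\beta^2(1-\beta^2)$, which increases from $-\frac14$ to $0$, with positive derivative, as $k$ goes from $0$ to $1$. So these are all the closed orbits, and the period is $T(k)=2K(k)\sqrt{2-k^2}$.

\begin{lemma}\label{lem:duff}
We have $T'(k)>0$ on $(0,1)$. For each integer $n\ge1$ there is a unique $k_n$ with $T(k_n)=2\pi n$, and $k_n\to1$. If $r_n(t)$ is the corresponding orbit, then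
\[
C_n:=\int_0^{2\pi n}r_n(t)\cos t\,dt=\frac{\sqrt2\,\pi}{\cosh\bigl(K(k_n')\sqrt{2-k_n^2}\bigr)}>0,\qquad C_n\to C_\infty:=\frac{\sqrt2\,\pi}{\cosh(\pi/2)} .
\]
\end{lemma}

\begin{proof}
From $T'/T=\frac{1}{K}\frac{dK}{dk}-\frac{k}{2-k^2}$ we see that $T'>0$ is equivalent to $(E-k'^2K)(2-k^2)>k^2k'^2K$, that is, to $(2-k^2)E>2k'^2K$. Now $2-k^2=1+k'^2\ge2k'$, so it is enough to show $E>k'K$. We have $\Delta(s)^2\Delta(\frac\pi2-s)^2=k'^2+k^4\sin^2s\cos^2s>k'^2$ on $(0,\frac\pi2)$, hence $E=\int_0^{\pi/2}\Delta(\frac\pi2-s)\,ds>\int_0^{\pi/2}k'\,\Delta(s)^{-1}ds=k'K$. Since $T(0^+)=\sqrt2\,\pi<2\pi$ and $T(1^-)=\infty$, the $k_n$ exist, are unique, and tend to $1$.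

At $k=k_n$ we have $\beta\pi n/K=1$, so $\cos t$ is the harmonic $j=n$ of \eqref{eq:fourier} with $u=\beta t$, and
\[
C_n=\sqrt2\,\beta\cdot\frac{2\pi}{K}\,\frac{q^n}{1+q^{2n}}\cdot\pi n=\frac{2\sqrt2\,\pi}{q^{-n}+q^n},\qquad q^n=e^{-K(k')/\beta}.
\]
As $k_n\to1$, $K(k_n')\to\frac\pi2$ and $\beta\to1$.
\end{proof}

The strict monotonicity of $T$ gives each resonance a nondegenerate pendulum. The positive limit $C_\infty$ means that the coupling between the orbit and the clock does not fade as $n\to\infty$.

Let $\Omega=2\pi/T$, let $\tau$ be the time from the maximum of $r$, and define $\phi=\Omega\tau\in S^1$ and $J$ by $dJ=dH/\Omega$. These action--angle variables are analytic, $dr\wedge dp=d\phi\wedge dJ$ by \eqref{eq:area}, and $J_p=H_p/\Omega=p/\Omega$. By Lemma~\ref{lem:duff}, $\Omega'(J)<0$, and the action $J_n$ of $r_n$ satisfies $\Omega(J_n)=1/n$; the $J_n$ are distinct.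

\subsection{The map near the $n$th resonance}

Fix $n$, $\delta$, $\kappa$ and take $t=\theta$ as time. Equation \eqref{eq:duff} becomes $\dot J=\varepsilon J_pg$, $\dot\phi=\Omega(J)+\varepsilon\phi_pg$. The change $(r,p)\mapsto(\phi,J)$ preserves area, so the divergence is still $\varepsilon g_p=\varepsilon\kappa(\delta+r\cos t)$. In a frame that rotates with the resonant frequency, the angle drifts at speed proportional to $J-J_n$ while $J$ drifts at speed $\varepsilon$; the two balance when $J-J_n$ is of order $\sqrt\varepsilon$. So put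
\[
\mu=\sqrt\varepsilon,\qquad J=J_n+\mu I,\qquad \phi=\psi+t/n .
\]
Then
\begin{equation}\label{eq:slow}
\dot I=\mu J_pg,\qquad \dot\psi=\Omega(J_n+\mu I)-\tfrac1n+\mu^2\phi_pg=\mu\,\Omega'(J_n)I+O(\mu^2).
\end{equation}
For $I$ in a bounded set and small $\mu$ this field is analytic in $(I,\psi,t,\mu)$, it is $O(\mu)$ and $2\pi n$-periodic in $t$, and its divergence is $\mu^2\kappa(\delta+r\cos t)$. Let $Q_\mu$ be its flow map from $t=0$ to $t=2\pi n$. At both times $\phi=\psi$ in $S^1$, so $Q_\mu$ is $\mathcal{P}^n$ written in the coordinates $(I,\psi)$ of $\Sigma$.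

\emph{First order in $\mu$.} We integrate \eqref{eq:slow} with $I,\psi$ frozen. At $J=J_n$ the point with angle $\phi=\psi+t/n$ is $(r_n(\tau),p_n(\tau))$ with $p_n=\dot r_n$, $\tau=n\phi=t+n\psi$, and $J_p=np_n$. All integrands are $2\pi n$-periodic in $\tau$, and the integrals below are over one period. We obtain
\[
I^+=I+2\pi n\mu\,F(\psi)+O(\mu^2),\qquad \psi^+=\psi+2\pi n\mu\,\Omega'(J_n)I+O(\mu^2),
\]
with $F(\psi)=\frac1{2\pi}\int p_n\,g(r_n,p_n,\tau-n\psi)\,d\tau$. The function $p_nr_n^2=(\frac13r_n^3)'$ is odd and $r_n^3=r_n-r_n''$, so expanding the cosine and integrating by parts gives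
\[
\int p_nr_n^2\cos(\tau-n\psi)\,d\tau=\sin n\psi\int\bigl(\tfrac13r_n^3\bigr)'\sin\tau\,d\tau=-\tfrac13\sin n\psi\int(r_n-r_n'')\cos\tau\,d\tau=-\tfrac23C_n\sin n\psi .
\]
Hence
\[
F=-\frac{C_n}{3\pi}\sin n\psi+\kappa F_1,\qquad F_1=\frac1{2\pi}\int p_n^2\bigl(\delta+r_n\cos(\tau-n\psi)\bigr)\,d\tau .
\]

\emph{The Jacobian.} By Liouville's formula, $\det DQ_\mu$ is the exponential of the integral of the divergence along the orbit. So $\det DQ_\mu=1+\mu^2d+O(\mu^3)$ where, since $r_n$ is even,
\[
d=\kappa\int\bigl(\delta+r_n(\tau)\cos(\tau-n\psi)\bigr)\,d\tau=\kappa\,(2\pi n\delta+C_n\cos n\psi).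
\]

\emph{Pendulum coordinates.} On the island $0<\psi<2\pi/n$ put
\[
\vartheta=n\psi-\pi\in(-\pi,\pi),\qquad v=\frac{n\,\Omega'(J_n)}{\omega}\,I,\qquad \omega^2=\frac{n|\Omega'(J_n)|C_n}{3\pi},\quad\omega>0.
\]
This affine change does not alter $\det DQ_\mu$. Using $\sin n\psi=-\sin\vartheta$ and $\Omega'(J_n)<0$,
\[
\vartheta^+=\vartheta+2\pi n\omega\mu\,v+O(\mu^2),\qquad v^+=v-2\pi n\omega\mu\Bigl(\sin\vartheta+\kappa\,\frac{3\pi F_1}{C_n}\Bigr)+O(\mu^2).
\]
So the first-order field is the Hamiltonian field of $2\pi n\omega\,G_\kappa$, with $G_\kappa=G_0+\kappa W_n(\vartheta)$ as in Lemma~\ref{lem:pend} and $W_n$ a primitive of $3\pi F_1/C_n$ in $\vartheta$. Moreover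
\begin{equation}\label{eq:rho}
d=\kappa C_n(\rho_n-\cos\vartheta),\qquad \rho_n=\frac{2\pi n\delta}{C_n}.
\end{equation}
The damping thus enters twice: at first order as a torque $\kappa F_1$, which preserves area but tilts the potential and is harmless for small $\kappa$, and at second order as the area change $d$.

Suppose $\frac13<\rho_n<1$ and let $\kappa_n>0$ be given by Lemma~\ref{lem:pend} for $\rho=\rho_n$, $W=W_n$; both depend only on $n$ and $\delta$. For $0<\kappa\le\kappa_n$, Lemma~\ref{lem:area} applies to $Q_\mu$ on $U=\{|\vartheta|<\pi,\ |v|<3\}$ with $M=\kappa C_n\mathcal{M}_\kappa$; the constant factor $2\pi n\omega$ in the Hamiltonian only rescales $h$. For all small $\mu$ we get a normally hyperbolic (in fact repelling) circle $\Gamma_n$ of $\mathcal{P}^n$, on which $\mathcal{P}^n$ preserves orientation. On $\Gamma_n$ we have $J=J_n+O(\mu)$, and $\phi$ lies in a compact subset of $(0,2\pi/n)$ that does not depend on $\mu$.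

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) rectangle (9,3.6);
\draw[dashed,gray] (0,0.9)--(9,0.9);
\draw[dashed,gray] (0,2.7)--(9,2.7);
\draw[gray] plot[domain=0:9,samples=181] (\x,{0.9+0.6*sin(60*\x)});
\draw[gray] plot[domain=0:9,samples=181] (\x,{0.9-0.6*sin(60*\x)});
\draw[gray] plot[domain=0:9,samples=181] (\x,{2.7+0.5*sin(80*\x)});
\draw[gray] plot[domain=0:9,samples=181] (\x,{2.7-0.5*sin(80*\x)});
\foreach \c in {1.5,4.5,7.5} \draw[thick] (\c,0.9) ellipse (0.8 and 0.35);
\foreach \c in {1.125,3.375,5.625,7.875} \draw[thick] (\c,2.7) ellipse (0.6 and 0.3);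
\node at (1.5,1.75) {$\Gamma_3$};
\node at (4.5,1.75) {$\mathcal{P}\Gamma_3$};
\node at (7.5,1.75) {$\mathcal{P}^2\Gamma_3$};
\node[left] at (0,0.9) {$J_3$};
\node[left] at (0,2.7) {$J_4$};
\node[below] at (0,0) {$\phi=0$};
\node[below] at (9,0) {$\phi=2\pi$};
\end{tikzpicture}
\caption{Schematic picture of the half-plane $\theta=0$ in the action--angle coordinates $(\phi,J)$ of the Duffing oscillator. Around the orbit $J=J_n$ of period $2\pi n$ lie $n$ islands (gray) of height of order $\sqrt\varepsilon$. The time-$2\pi$ map $\mathcal{P}$ permutes $n$ circles (black) cyclically, one in each island; they are the cross-section of one invariant torus. The values $n=3,4$ are chosen for legibility only.}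
\label{fig:islands}
\end{figure}

\subsection{Many resonances at once}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $\ell$, let $s>0$ be large and $\delta=C_\infty/(2\pi s)$, so that $\rho_n=\frac ns\cdot\frac{C_\infty}{C_n}$. Choose $s\ge2\ell+2$ so large that $\frac56<C_\infty/C_n<\frac{10}9$ for all $n\ge0.4s$. Then all integers $n\in[0.4s,0.9s]$ satisfy $\frac13<\rho_n<1$, and there are at least $0.5s-1\ge\ell$ of them. Fix $\kappa>0$ not larger than the finitely many $\kappa_n$, and then take $\varepsilon=\mu^2$ so small that all the circles $\Gamma_n$ exist.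

To apply Lemma~\ref{lem:susp} with $P=\mathcal{P}^n$ and $\mathsf{t}\equiv2\pi n$ we must show that an orbit starting on $\Gamma_n$ does not meet $\Gamma_n$ at a time in $(0,2\pi n)$. As $\dot\theta=1$, it meets $\Sigma$ only at the times $2\pi j$. At such a time $\phi=\psi+2\pi j/n$, and by \eqref{eq:slow} $(I,\psi)$ has moved by $O(\mu)$. So for $0<j<n$ and small $\mu$ the angle $\phi$ on $\mathcal{P}^j\Gamma_n$ lies in $(2\pi j/n,2\pi(j+1)/n)$, a different island (Figure~\ref{fig:islands}), and $\mathcal{P}^j\Gamma_n\cap\Gamma_n=\emptyset$. We obtain a normally hyperbolic torus $\mathcal{T}_n$ with $\mathcal{T}_n\cap\Sigma=\bigcup_{j<n}\mathcal{P}^j\Gamma_n\subset\{J=J_n+O(\mu)\}$. The $J_n$ are distinct, so these tori are distinct for small $\mu$.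

Thus $N_h(2)=\infty$. Since $N_h$ is nondecreasing in $m$, Lemma~\ref{lem:isolated} gives $N(m)\ge N_h(m)\ge N_h(2)=\infty$ for $m\ge2$.
\end{proof}

\begin{remark}\label{rem:window}
By \eqref{eq:rho}, the uniform expansion accumulates over the time $2\pi n$ while the resonant part $C_n$ stays bounded. So for fixed $\delta>0$ only finitely many $n$ satisfy $\frac13<\rho_n<1$, and for $\delta=0$ none does. The argument yields many tori by letting $\delta\to0$, but only finitely many for each system.
\end{remark}

\begin{remark}\label{rem:absolute}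
The tori $\mathcal{T}_n$ satisfy the stronger condition in which the rates are compared uniformly rather than orbit by orbit: $\|D\varphi^t|_{T\mathcal{T}}\|\le Ce^{c_1|t|}$ for $t\in\mathbb{R}$ and $\|[D\varphi^{-t}]\|\le Ce^{-c_2t}$ for $t\ge0$, with $c_1<c_2$. This follows from \eqref{eq:rates}, because the return time is constant and the matrix in the proof of Lemma~\ref{lem:susp} is diagonal.
\end{remark}

\section{Infinitely many tori of one quadratic system}\label{sec:B}

To obtain infinitely many tori for fixed parameters we need a sequence of regions in which the dynamics repeats without degenerating. In \eqref{eq:B} these regions go to infinity. An unperturbed orbit of size $L$ spends a time of about $2L$ extremely close to the $z$-axis, where the terms with $\kappa$ and $\varepsilon$ are negligible and an angle turns at unit speed. It then makes an excursion to $r\approx L$ that lasts a time of order $1/L$. During the excursion the perturbing terms have size $L$, so their total effect is of order one and has a limit as $L\to\infty$.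 The long phase contributes only the period modulo $2\pi$.

\subsection{Coordinates}

For $r>0$ system \eqref{eq:B} reads $\dot r=rz$, $\dot\theta=1+bz+\kappa r\cos\theta$, $\dot z=1-r^2+\varepsilon r\cos(\theta-\chi)$. With $w=\ln r$ and $\psi=\theta-bw$,
\[
\dot w=z,\qquad \dot z=1-e^{2w}+\varepsilon r\cos(\theta-\chi),\qquad \dot\psi=1+\kappa r\cos\theta,\qquad r=e^w,\quad\theta=\psi+bw .
\]
The planar system $\dot w=z$, $\dot z=1-e^{2w}$ has the Hamiltonian $h=\frac12z^2+\frac12e^{2w}-w\ge\frac12$. The potential $\frac12e^{2w}-w$ is strictly convex and tends to $\infty$ at both ends, so every orbit other than the origin is periodic. Let $L=\sqrt{2h}$, let $T(L)$ be the period and $\tau$ the time from the maximum of $w$. Then $w=w(L,\tau)$ is even in $\tau$, $z=w_\tau$ is odd, and $z<0$ for $0<\tau<T/2$. By \eqref{eq:area}, $dw\wedge dz=L\,d\tau\wedge dL$; inverting the Jacobian matrix of $(\tau,L)\mapsto(w,z)$ gives $\partial\tau/\partial z=-w_L/L$ and $\partial L/\partial z=z/L$ at fixed $w$. Put $\Phi=\psi-\tau$, which is constant when $\kappa=\varepsilon=0$,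 and $q=rw_L/L$. Then
\begin{equation}\label{eq:Bcoord}
\dot L=\frac\varepsilon L\,zr\cos(\theta-\chi),\qquad \dot\tau=1-\varepsilon q\cos(\theta-\chi),\qquad \dot\Phi=\kappa r\cos\theta+\varepsilon q\cos(\theta-\chi),
\end{equation}
with $\theta=\Phi+\tau+bw$. The triples $(L,\frac T2,\Phi)$ and $(L,-\frac T2,\Phi+T)$ have the same $w,z,\psi$ and so describe the same point. Let $\Sigma$ be the part of $\{z=0,\ w<0\}=\{\tau=\pm T/2\}$ where $L$ is large. There $r$ is small and $\dot z>0$, so $\Sigma$ is transverse to the flow. As coordinates on $\Sigma$ we use $L$ and the value of $\Phi$ taken with $\tau=-T/2$.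

\subsection{Large orbits of the planar system}

\begin{lemma}\label{lem:est}
There are $L_0,C>0$ such that, with $c=\frac1{16}$ and $s=L\tau$, the following holds for $L\ge L_0$, $|\tau|\le T(L)/2$. Derivatives in $L$ are taken at fixed $\tau$.
\begin{itemize}
\item[(a)] $r\le CLe^{-c|s|}$, $|z|\le L$, and $L/4\le T/2\le4L$.
\item[(b)] $|w_L|\le C(1+|s|)/L$, $|z_L|\le C$, $|w_{LL}|\le C(1+|s|)/L^2$.
\item[(c)] As $L\to\infty$, locally uniformly in $s$: $w-\ln L\to\ln\operatorname{sech}s$, $z/L\to-\tanh s$, $Lw_L\to1-s\tanh s$.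
\item[(d)] $T'(L)\to2$ as $L\to\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
By symmetry let $\tau\ge0$; then $w$ decreases from $w_{\max}$ to $w_{\min}$, the two solutions of $e^{2w}-2w=L^2$.

(a) We have $z^2=L^2+2w-e^{2w}\le L^2$. From $e^{2w_{\max}}=L^2+2w_{\max}$ and the monotonicity of $e^{2w}-2w$ on $w>0$ we get $\ln L\le w_{\max}\le\ln L+1$, and $-2w_{\min}\ge L^2-1$. So $w$ drops by more than $L^2/4$ at speed at most $L$, and $T/2\ge L/4$. There are three phases.

While $w\ge\ln(L/2)$, we have $\dot z\le1-L^2/4\le-L^2/8$, so $w\le w_{\max}-s^2/16$. Since $w_{\max}-\ln(L/2)\le1+\ln2<36/16$, this phase ends before $s=6$, and $r\le eL$ on it.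

While $-L^2/4\le w\le\ln(L/2)$, we have $z^2\ge L^2-\frac12L^2-\frac14L^2$, so $z\le-L/2$ and $w\le\ln L-\frac L2(\tau-\frac6L)=\ln L+3-\frac s2$. The duration is at most $(\ln L+L^2/4)/(L/2)\le L$.

While $w\le-L^2/4$, we have $\dot z\ge\frac12$ and $z\ge-L$, so $z=0$ is reached within time $2L$. Altogether $T/2\le6/L+3L\le4L$, so $s\le4L^2$, and in the last phase $r\le e^{-L^2/4}\le e^{-s/16}$.

(b) Put $u=w-\ln L$, so that $e^{2u}\le Ce^{-2cs}$ by (a). Differentiate $w_{\tau\tau}=1-e^{2w}$ in $L$ and then use $s=L\tau$ as variable, $L$ being fixed; a prime denotes $d/ds$: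
\[
(w_L)''=-2e^{2u}w_L,\qquad (w_{LL})''=-2e^{2u}w_{LL}-4e^{2u}w_L^2 .
\]
Both functions are even, so their derivatives vanish at $s=0$. Differentiating the equation for $w_{\max}$ gives $w_L(0)=L/(e^{2w_{\max}}-1)=O(L^{-1})$ and
\[
w_{LL}(0)=\frac{1}{e^{2w_{\max}}-1}-\frac{2Le^{2w_{\max}}w_L(0)}{(e^{2w_{\max}}-1)^2}=O(L^{-2}).
\]
Integrating twice, $|w_L(s)|\le|w_L(0)|+s\int_0^s2e^{2u}|w_L|$. So $m=|w_L|/(1+s)$ satisfies $m(s)\le|w_L(0)|+\int_0^s2e^{2u}(1+s')\,m\,ds'$, and Gronwall's inequality gives $m\le C/L$. Then $|z_L|=L|(w_L)'|\le L\int_0^s2e^{2u}|w_L|\le C$. For $m=|w_{LL}|/(1+s)$ the same inequality holds with $|w_L(0)|$ replaced by $|w_{LL}(0)|+\int_0^{s}4e^{2u}w_L^2\le C/L^2$.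

(c) We have $u''=L^{-2}-e^{2u}$, $u'(0)=0$, $u(0)=\frac12\ln(1+2w_{\max}/L^2)\to0$, and $z/L=u'$. The solution of the limit problem is $\ln\operatorname{sech}s$. Also $Lw_L$ solves the first linear equation in (b) with $Lw_L(0)\to1$, and $1-s\tanh s$ solves the limit problem, since its second derivative is $-2\operatorname{sech}^2s\,(1-s\tanh s)$. Continuous dependence on parameters gives the claim.

(d) Differentiating $z(L,T(L)/2)=0$ gives $T'=-2z_L/z_\tau$ at $\tau=T/2$, where $z_\tau=1-e^{2w_{\min}}\to1$. By (a)--(c) and dominated convergence,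
\[
z_L=-2\int_0^{LT/2}e^{2u}Lw_L\,ds\to\int_0^\infty(1-s\tanh s)''\,ds=\Bigl[-\tanh s-s\operatorname{sech}^2s\Bigr]_0^\infty=-1 .\qedhere
\]
\end{proof}

By (d), $S=T(L)$ is a coordinate for large $L$, and we may assume $1\le T'\le3$.

\subsection{The limit of the return map}

Fix $b,\kappa,\chi,\varepsilon$. During the excursion $bw\approx b\ln L$, so the natural phase is $\phi=\Phi+b\ln L$; we use $(S,\phi)$ as coordinates on $\Sigma$. Let $\rho(\sigma)=\operatorname{sech}\sigma$ and consider the limit equations
\begin{equation}\label{eq:limit}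
\phi_\sigma=\kappa\rho\cos(\phi+b\ln\rho),\qquad n_\sigma=\varepsilon\rho'\cos(\phi+b\ln\rho-\chi),\qquad \sigma\in\mathbb{R}.
\end{equation}
The right side $R_\infty(\sigma,\phi)$ and all its $\phi$-derivatives are $O(e^{-|\sigma|})$, so for each $\phi_-$ there is a unique solution with $\phi(-\infty)=\phi_-$, $n(-\infty)=0$, and it depends smoothly on $\phi_-$. Define $\Theta(\phi_-)=\phi(+\infty)$ and
\[
\gamma(\phi_-)=\int_{\mathbb{R}}\rho'\cos(\phi+b\ln\rho-\chi)\,d\sigma,
\]
so that $n(+\infty)=\varepsilon\gamma(\phi_-)$. The variational equation gives $\Theta'>0$, and $\Theta(\phi+2\pi)=\Theta(\phi)+2\pi$, so $\Theta$ is a diffeomorphism of $S^1$. The map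
\begin{equation}\label{eq:Pinf}
P_\infty(S,\phi)=\bigl(S+2\varepsilon\gamma(\phi),\ \Theta(\phi)+S+2\varepsilon\gamma(\phi)\bigr)
\end{equation}
is a diffeomorphism of $\mathbb{R}\times S^1$, because $\phi=\Theta^{-1}(\phi^+-S^+)$ and then $S=S^+-2\varepsilon\gamma(\phi)$, and it commutes with $S\mapsto S+2\pi$.

\begin{proposition}\label{prop:limit}
The first return map $P$ of $\Sigma$ is defined for all large $S$, and $P-P_\infty\to0$ in $C^1$, uniformly in $\phi$, as $S\to\infty$.
\end{proposition}

\begin{proof}
All estimates are made in the domain $|\tau|\le T(L)/2$, $L$ large. Let $c'=c/2$.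

\emph{Step 1: bounds on the field.} Lemma~\ref{lem:est}(a),(b) give $|q|\le CL^{-1}e^{-c'|s|}$ and, from $q_L=rw_L^2/L+rw_{LL}/L-rw_L/L^2$, also $|q_L|\le CL^{-2}e^{-c'|s|}$. So $\dot\tau>\frac12$, and we take $\tau$ as independent variable: $\frac{d}{d\tau}(L,\Phi)=F(\tau,L,\Phi)$, where $F=(F^L,F^\Phi)$ is $(\dot L,\dot\Phi)/\dot\tau$ from \eqref{eq:Bcoord}. Every term of $F$ contains a factor $r$ or $q$, and $|z/L|\le1$. A derivative in $\Phi$ acts only on the cosines. A derivative in $L$ produces $r_L=rw_L$, $\theta_L=bw_L$, $(z/L)_L=O(1/L)$ or $q_L$, and so gains a factor $(1+|s|)/L$. Hence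
\begin{equation}\label{eq:Fbounds}
|F|+|\partial_\Phi F|\le CLe^{-c'L|\tau|},\qquad |\partial_LF|\le Ce^{-c'L|\tau|}.
\end{equation}

\emph{Step 2: one passage.} Start at $\tau_-=-T(L_*)/2$ with $(L_*,\Phi_*)$. As long as $|L-L_*|\le L_*/2$, \eqref{eq:Fbounds} gives $|L-L_*|\le\int_{\mathbb{R}}2CL_*e^{-c'L_*|\tau|/2}d\tau=:C_1$, a constant; so for large $L_*$ the bound $|L-L_*|\le C_1$ holds throughout. For $|\tau|\ge1$ we have $|F^L|\le CLe^{-c'L}$, so $\tau+T(L)/2$ and $\tau-T(L)/2$ increase along the orbit with derivative close to $1$; for $|\tau|\le1$ we have $|\tau|<T(L)/2$. Therefore the orbit enters $|\tau|<T(L)/2$, where it does not meet $\{z=0,\ w<0\}$, and stays there until a time $\tau_+=T(L(\tau_+))/2$. With $L^+=L(\tau_+)$ and $\Phi_e=\Phi(\tau_+)$ the first return map is $(L_*,\Phi_*)\mapsto(L^+,\Phi_e+T(L^+))$.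

The end time depends on the initial point, but this is negligible. Let $\partial$ be the derivative with respect to $L_*$ or $\Phi_*$, and let $(\partial L,\partial\Phi)(\tau)$ be the variation at fixed $\tau$. Then $\partial\tau_+=T'\,\partial L/(2-T'F^L)$ and
\begin{equation}\label{eq:end}
\partial(L^+,\Phi_e)=(\partial L,\partial\Phi)(\tau_+)+F\,\partial\tau_+,\qquad |F|\le CLe^{-c'L^2/4}\ \text{ at }|\tau|=T/2 ,
\end{equation}
by \eqref{eq:Fbounds} and $T/2\ge L/4$.

\emph{Step 3: the limit and its angular derivative.} Put $\sigma=L_*\tau$, $n=L-L_*$, and along this orbit $\phi=\Phi+b\ln L_*$, with initial value $\phi_*$. Then $(\phi,n)_\sigma=R(\sigma,n,\phi)$, with components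
\[
\frac{\kappa\frac{r}{L_*}\cos\theta+\varepsilon\frac{q}{L_*}\cos(\theta-\chi)}{1-\varepsilon q\cos(\theta-\chi)},\qquad \frac{\varepsilon\,\frac zL\,\frac r{L_*}\cos(\theta-\chi)}{1-\varepsilon q\cos(\theta-\chi)},\qquad \theta=\phi+\frac{\sigma}{L_*}+b(w-\ln L_*).
\]
For $|n|\le C_1$, \eqref{eq:Fbounds} gives $|R|+|\partial_\phi R|\le Ce^{-c'|\sigma|/2}$ and $|\partial_nR|\le CL_*^{-1}e^{-c'|\sigma|/2}$. Since $s=\sigma L/L_*$, Lemma~\ref{lem:est}(c) gives $r/L_*\to\rho$, $zr/(LL_*)\to-\rho\tanh\sigma=\rho'$ and $\theta-\phi\to b\ln\rho$, while $q\to0$. So $R\to R_\infty$ and $\partial_\phi R\to\partial_\phi R_\infty$ uniformly for bounded $\sigma$, $|n|\le C_1$ and all $\phi$. Splitting at a large $|\sigma|$ and using the exponential bounds, we find that along our orbits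
\[
o_1:=\int_{\sigma_-}^{\sigma_+}\bigl(|R-R_\infty|+|\partial_\phi R-\partial_\phi R_\infty|\bigr)(\sigma,n(\sigma),\phi(\sigma))\,d\sigma\to0
\]
uniformly in $\phi_*$, where $\sigma_\pm=L_*\tau_\pm\to\pm\infty$. Let $(\phi_\infty,n_\infty)$ solve \eqref{eq:limit} with $\phi_-=\phi_*$. The difference $e=(\phi-\phi_\infty,n-n_\infty)$ satisfies $|e(\sigma)|\le Ce^{-|\sigma_-|}+o_1+\int_{\sigma_-}^\sigma Ce^{-|\sigma'|}|e|\,d\sigma'$, so $e\to0$ uniformly by Gronwall's inequality. The variation $(\partial\phi,\partial n)$ with respect to $\phi_*$ starts at $(1,0)$, solves $(\partial\phi,\partial n)_\sigma=\partial_\phi R\,\partial\phi+\partial_nR\,\partial n$, and is bounded by Gronwall's inequality. Its difference $e_1$ from the variation of the limit solution satisfies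
\[
(e_1)_\sigma=\partial_nR\,\partial n+\bigl[\partial_\phi R(\sigma,n,\phi)-\partial_\phi R_\infty(\sigma,\phi_\infty)\bigr]\partial\phi+\partial_\phi R_\infty(\sigma,\phi_\infty)(\partial\phi-\partial\phi_\infty).
\]
The integrals of the first two terms are at most $C/L_*$ and $C(o_1+\sup|e|)$, so $e_1\to0$ as well. With \eqref{eq:end},
\begin{equation}\label{eq:conv}
L^+-L_*\to\varepsilon\gamma(\phi_*),\qquad \Phi_e+b\ln L_*\to\Theta(\phi_*),
\end{equation}
uniformly and together with the derivatives in $\phi_*$.

\emph{Step 4: the derivative in $L_*$.} At fixed $\Phi_*$ write the variation as $(\partial L,\partial\Phi)=(1,0)+\xi$. Differentiating the initial condition gives $\xi(\tau_-)=\frac12T'F$, which is bounded as in \eqref{eq:end}, and $\xi_\tau=\partial_LF\,(1+\xi_1)+\partial_\Phi F\,\xi_2$. By \eqref{eq:Fbounds}, $\int|\partial_LF|\,d\tau\le C/L_*$ and $\int|\partial_\Phi F|\,d\tau\le C$, so $|\xi|\le C/L_*$. The derivative at fixed $\phi_*$ is the derivative at fixed $\Phi_*$ minus $(b/L_*)\partial_{\Phi_*}$. Together with \eqref{eq:end}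 and Step 3, the $L_*$-derivatives at fixed $\phi_*$ of both left sides in \eqref{eq:conv} are $O(1/L_*)$.

\emph{Step 5: the coordinates $(S,\phi)$.} We have
\[
S^+-S=\int_{L_*}^{L^+}T',\qquad \phi^+=(\Phi_e+b\ln L_*)+S^++b\ln(L^+/L_*).
\]
Since $T'\to2$, the first quantity tends to $2\varepsilon\gamma$, its $\phi_*$-derivative $T'(L^+)\,\partial L^+$ tends to $2\varepsilon\gamma'$, and its $L_*$-derivative $T'(L^+)(1+O(1/L_*))-T'(L_*)$ tends to $0$. The term $b\ln(L^+/L_*)$ and its first derivatives are $O(1/L_*)$. As $\partial_S=\partial_{L_*}/T'$ with $T'\ge1$, the proposition follows.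
\end{proof}

\subsection{The mean drift of the limit map}

We look for invariant circles of $P_\infty$ that are graphs over the angle. For $\varepsilon=0$ every circle $S=\text{const}$ is invariant under $\phi\mapsto\Theta(\phi)+S$. For small $\varepsilon$ the variable $S$ drifts by $2\varepsilon$ times the average of $\gamma$ with respect to the invariant measure of this circle map, and we need a simple zero of this average as a function of $S$. It can be computed because $\Theta$ is a M\"obius map.

\emph{M\"obius structure.} By \eqref{eq:limit}, $V=e^{i\phi}$ satisfies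
\begin{equation}\label{eq:riccati}
V_\sigma=\frac{i\kappa}{2}\bigl(\rho^{1-ib}+\rho^{1+ib}V^2\bigr),\qquad V(-\infty)=v .
\end{equation}
For real $\kappa$ this is $V_\sigma=\beta-\overline\beta V^2$ with $\beta=\frac{i\kappa}2\rho^{1-ib}$, the equation for the ratio $V=\xi_1/\xi_2$ of a solution of $(\xi_1)_\sigma=\beta\xi_2$, $(\xi_2)_\sigma=\overline\beta\xi_1$. The coefficients are integrable, and the fundamental matrix equal to the identity at $-\infty$ has the form $\begin{pmatrix}\mathsf{a}&\mathsf{b}\\\overline{\mathsf{b}}&\overline{\mathsf{a}}\end{pmatrix}$ with determinant $|\mathsf{a}|^2-|\mathsf{b}|^2=1$, because matrices of this form are a real algebra that contains the coefficient matrix, which has trace zero. So $v\mapsto V(\sigma;v)$ and $\widehat\Theta(v)=V(+\infty;v)$ are automorphisms of the unit disk, and $\widehat\Theta(e^{i\phi})=e^{i\Theta(\phi)}$.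

For complex $\kappa$ with $|\kappa|\le\frac1{5\pi}$ and $|v|\le2$, the integral form of \eqref{eq:riccati} is a contraction on continuous functions with $|V|\le3$, because $\int_{\mathbb{R}}\rho=\pi$. Hence $V(\sigma;v)$ is holomorphic in $(v,\kappa)$ and bounded uniformly in $\sigma$. Its Taylor coefficients in $\kappa$ are polynomials in $v$: the zeroth is $v$, and \eqref{eq:riccati} expresses the $j$th as an integral of a polynomial in the earlier ones. The same then holds for $\widehat\Theta$ and for
\[
f(v)=\int_{\mathbb{R}}\rho'\rho^{ib}\,V(\sigma;v)\,d\sigma,\qquad\text{which satisfies}\quad \gamma(\phi)=\operatorname{Re}\bigl(e^{-i\chi}f(e^{i\phi})\bigr).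
\]

\emph{Linearization.} Let $S$ range over a compact subinterval of $(0,2\pi)$ that contains $1$ and $2\pi-1$ in its interior, and let $\kappa$ be real and small. At $\kappa=0$ the map $v\mapsto e^{iS}\widehat\Theta(v)$ is the rotation by $S$, and $1-e^{iS}\ne0$; so it has a fixed point $v_*(S,\kappa)=O(\kappa)$, analytic in $(S,\kappa)$. Let $B_S(v)=(v-v_*)/(1-\overline{v_*}v)$. Then $B_S\circ(e^{iS}\widehat\Theta)\circ B_S^{-1}$ is a disk automorphism fixing $0$, hence by the Schwarz lemma a rotation, by the angle $\varpi(S,\kappa)=S+O(\kappa)$ given by $e^{i\varpi}=e^{iS}\widehat\Theta'(v_*)$. Define the new angle $\alpha$ by $e^{i\alpha}=B_S(e^{i\phi})$. Then \eqref{eq:Pinf} becomes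
\begin{equation}\label{eq:Salpha}
S^+=S+2\varepsilon\hat\gamma(S,\alpha,\kappa),\qquad e^{i\alpha^+}=B_{S^+}\bigl(e^{iS^+}\widehat\Theta(B_S^{-1}(e^{i\alpha}))\bigr),
\end{equation}
with $\hat\gamma=\operatorname{Re}\bigl(e^{-i\chi}f(B_S^{-1}(e^{i\alpha}))\bigr)$. This is analytic in all variables and parameters, and $\alpha^+=\alpha+\varpi(S,\kappa)+O(\varepsilon)$. The function $f\circ B_S^{-1}$ is holomorphic near the closed disk, so the mean value property gives
\begin{equation}\label{eq:mean}
\langle\hat\gamma\rangle=\operatorname{Re}\bigl(e^{-i\chi}A(S,\kappa)\bigr),\qquad A(S,\kappa)=f(v_*(S,\kappa)).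
\end{equation}

\emph{Expansion of $A$.} Let $V$ be the solution of \eqref{eq:riccati} with $v=v_*$. Since $\rho'\rho^{ib}=(\rho^{1+ib})'/(1+ib)$ and $\int\rho^2=2$, integration by parts gives
\[
A=-\frac1{1+ib}\int\rho^{1+ib}V_\sigma\,d\sigma=-\frac{i\kappa}{2(1+ib)}\Bigl[2+\int\rho^{2+2ib}V^2\,d\sigma\Bigr].
\]
Let $\xi(\sigma)=\int_{-\infty}^\sigma\rho^{1-ib}$, $\xi_\infty=\xi(+\infty)$, and $\xi_{\mathrm{odd}}=\xi-\frac12\xi_\infty$, an odd function. Write $v_*=\kappa v_1+O(\kappa^2)$. Then $V=\kappa V_1+O(\kappa^2)$ uniformly in $\sigma$, with $V_1=v_1+\frac i2\xi$, and the fixed point equation at first order is $e^{iS}(v_1+\frac i2\xi_\infty)=v_1$. Since $e^{iS}/(1-e^{iS})=-\frac12+\frac i2\cot\frac S2$,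
\[
V_1=\frac i2\Bigl[\xi_{\mathrm{odd}}+\frac i2\,\xi_\infty\cot\frac S2\Bigr],\qquad V_1^2=-\frac14\Bigl[\xi_{\mathrm{odd}}^2+i\xi_\infty\xi_{\mathrm{odd}}\cot\frac S2-\frac14\xi_\infty^2\cot^2\frac S2\Bigr].
\]
The middle term is odd in $\sigma$ and integrates to zero against the even weight. With $I_0=\int\rho^{2+2ib}$ and $I_2=\int\rho^{2+2ib}\xi_{\mathrm{odd}}^2$,
\begin{equation}\label{eq:Aexp}
A=-\frac{i\kappa}{1+ib}\Bigl[1-\frac{\kappa^2}8\Bigl(I_2-\frac{\xi_\infty^2I_0}{4}\cot^2\frac S2\Bigr)+O(\kappa^3)\Bigr].
\end{equation}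
The leading term does not depend on $S$. By \eqref{eq:mean} the drift vanishes where the complex number $A$ is perpendicular to $e^{i\chi}$, so we need the \emph{argument} of $A$ to vary with $S$. At order $\kappa^2$ this happens exactly when $\xi_\infty^2I_0$ is not real. For $b=0$ it equals $2\pi^2$; this is the reason for the term $bz$ in \eqref{eq:B}.

\emph{Choice of $b$.} At $b=0$ we have $\xi_\infty=\pi$, $I_0=2$, $\partial_b\xi_\infty=-i\int\rho\ln\rho$ and $\partial_bI_0=2i\int\rho^2\ln\rho$. The substitutions $\operatorname{sech}\sigma=\cos\upsilon$, $d\upsilon=\rho\,d\sigma$, and $t=\tanh\sigma$ give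
\[
\frac{d}{db}\arg\xi_\infty=-\frac1\pi\int_{-\pi/2}^{\pi/2}\ln\cos\upsilon\,d\upsilon=\ln2,\qquad \frac d{db}\arg I_0=\int_{-1}^1\tfrac12\ln(1-t^2)\,dt=2\ln2-2 .
\]
So $\frac d{db}\arg(\xi_\infty^2I_0)=4\ln2-2\ne0$ at $b=0$. Fix a small $b\ne0$ with $\operatorname{Im}(\xi_\infty^2I_0)\ne0$.

\emph{Choice of $\chi$ and $\varepsilon$.} Let $S_0=1$, $S_1=2\pi-1$. The function $A_0=A(S_0,\kappa)$ is $\kappa$ times an analytic function $\tilde A_0$ with $\tilde A_0(0)=-i/(1+ib)\ne0$. Define $\chi=\chi(\kappa)$, analytic near $0$, by $e^{i\chi}=i\tilde A_0/|\tilde A_0|$. For $\kappa>0$ we have $e^{-i\chi}A=-i|A_0|A/A_0$, so by \eqref{eq:mean} and \eqref{eq:Aexp}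
\begin{equation}\label{eq:C3}
\langle\hat\gamma\rangle=|A_0|\operatorname{Im}\frac{A}{A_0}=\kappa^3C_3(S)+O(\kappa^4),\qquad C_3(S)=\frac{\operatorname{Im}(\xi_\infty^2I_0)}{32\sqrt{1+b^2}}\Bigl(\cot^2\frac S2-\cot^2\frac{1}{2}\Bigr).
\end{equation}
The function $C_3$ is symmetric under $S\mapsto2\pi-S$, and $(\cot^2\frac S2)'=-\cot\frac S2/\sin^2\frac S2\ne0$ at $S=1$. So $C_3$ has simple zeros at $S_0$ and $S_1$ with derivatives of opposite signs. The numbers $S_0/2\pi$ and $S_1/2\pi$ are irrational. Finally put $\varepsilon=\kappa^4$; then the mean drift $\varepsilon\kappa^3=\kappa^7$ dominates the second-order effects $\varepsilon^2=\kappa^8$.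

\subsection{Two circles of the limit map}

\begin{proposition}\label{prop:circles}
With $b$, $\chi(\kappa)$, $\varepsilon=\kappa^4$ as above and $\kappa>0$ small, $P_\infty$ has two normally hyperbolic $C^1$ circles, contained in $\{|S-S_0|<1\}$ and $\{|S-S_1|<1\}$, one attracting and one repelling, and it preserves orientation on each.
\end{proposition}

In Lemma~\ref{lem:area} the rotation per iterate was small, and averaging amounted to integrating in $\phi$. Here the rotation $S$ is of order one, and one must solve $\zeta(\alpha+S)-\zeta(\alpha)=U-\langle U\rangle$ for all $S$ in an interval, dividing the $l$th Fourier coefficient by $e^{ilS}-1$. For a general $U$ this is impossible, since every interval contains zeros of such divisors. It is possible here because only finitely many harmonics occur at each order in $\kappa$.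

\begin{proof}
Fix $j\in\{0,1\}$. Let $\mathcal{A}$ be the class of complex functions, analytic for $S$ near $S_j$, $\alpha\in S^1$ and real $\kappa$ near $0$, whose Taylor coefficients in $\kappa$ are trigonometric polynomials in $\alpha$ with coefficients analytic in $S$. It is closed under sums, products, complex conjugation and differentiation. Each of the following operations stays in $\mathcal{A}$, because each Taylor coefficient of the result is a finite sum of products of derivatives of Taylor coefficients of the data: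
\begin{itemize}
\item[(i)] forming $\Psi(\kappa a)$ for $a\in\mathcal{A}$ and $\Psi$ analytic near $0$, or $\Psi(a,\kappa)$ for $\Psi(v,\kappa)$ holomorphic with Taylor coefficients in $\kappa$ that are polynomials in $v$;
\item[(ii)] forming $a(S+\kappa a_1,\alpha+\kappa a_2,\kappa)$ and $a(S+\kappa a_1,\alpha+S+\kappa a_2,\kappa)$ for $a\in\mathcal{A}$ and real $a_1,a_2\in\mathcal{A}$;
\item[(iii)] inverting $(S,\alpha)\mapsto(S-\kappa a_1,\alpha-\kappa a_2)$, which gives a map of the same form, as one sees by solving $S=\tilde S+\kappa a_1$, $\alpha=\tilde\alpha+\kappa a_2$ order by order.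
\end{itemize}
So a map of the form $(S+\kappa U,\ \alpha+S+\kappa Y)$ with $U,Y\in\mathcal{A}$ keeps this form under the substitutions in (iii).

The map \eqref{eq:Salpha} has this form. Since $v_*=O(\kappa)$, we have $B_S^{-1}(e^{i\alpha})=(e^{i\alpha}+v_*)(1+\overline{v_*}e^{i\alpha})^{-1}\in e^{i\alpha}+\kappa\mathcal{A}$ by (i). By (i) again, $\hat\gamma\in\mathcal{A}$, $\widehat\Theta(B_S^{-1}(e^{i\alpha}))\in e^{i\alpha}+\kappa\mathcal{A}$ and $e^{iS^+}=e^{iS}e^{2i\kappa^4\hat\gamma}\in e^{iS}+\kappa\mathcal{A}$, and $v_*(S^+,\kappa)\in\kappa\mathcal{A}$ by (ii). Inserting these into $B_{S^+}$ gives $e^{i\alpha^+}=e^{i(\alpha+S)}(1+\kappa a)$ with $a\in\mathcal{A}$, and the logarithm gives $\alpha^+-\alpha-S\in\kappa\mathcal{A}$.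

Each step below uses finitely many divisors $e^{ilS}-1$, $l\ne0$. They are nonzero at $S_j$, and we shrink the interval around $S_j$ finitely many times so that they do not vanish on it.

\emph{Step 1: the leading drift.} Truncating the Taylor series, write $\hat\gamma-\langle\hat\gamma\rangle=\sum_{0<|l|\le l_0}\gamma_l(S,\kappa)e^{il\alpha}+O(\kappa^4)$ with $\gamma_l$ polynomial in $\kappa$ and $\gamma_{-l}=\overline{\gamma_l}$. The real function $\zeta_0=2\sum\gamma_l\,e^{il\alpha}/(e^{il\varpi}-1)$ lies in $\mathcal{A}$ and satisfies $\zeta_0(S,\alpha+\varpi)-\zeta_0(S,\alpha)=2(\hat\gamma-\langle\hat\gamma\rangle)+O(\kappa^4)$. Put $\tilde S=S-\kappa^4\zeta_0$. Since $S^+=S+O(\kappa^4)$ and $\alpha^+=\alpha+\varpi+O(\kappa^4)$,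
\[
\tilde S^+=S+2\kappa^4\hat\gamma-\kappa^4\zeta_0(S,\alpha+\varpi)+O(\kappa^8)=\tilde S+2\kappa^4\langle\hat\gamma\rangle+O(\kappa^8)=\tilde S+2\kappa^7C_3(\tilde S)+O(\kappa^8)
\]
by \eqref{eq:C3}. We drop the tilde.

\emph{Step 2: removing the angle.} The map is now $S^+=S+\sum\kappa^iU_i$, $\alpha^+=\alpha+S+\sum_{i\ge1}\kappa^iY_i$, with $U_i=0$ for $i<7$ and $U_7=2C_3(S)$. For $i=1,\dots,15$ in turn, suppose that the coefficients of order below $i$ do not depend on $\alpha$, and put $\tilde S=S-\kappa^i\zeta(S,\alpha)$, $\tilde\alpha=\alpha-\kappa^i\eta(S,\alpha)$. We have $\zeta(S^+,\alpha^+)=\zeta(S,\alpha+S)+O(\kappa)$, the same for $\eta$, and $S=\tilde S+\kappa^i\zeta$ in the rotation term; replacing $S$ by $\tilde S$ in a term of order $l\ge1$ costs $O(\kappa^{i+1})$. So the lower orders do not change, and the coefficients of order $i$ become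
\[
U_i-\bigl[\zeta(S,\alpha+S)-\zeta(S,\alpha)\bigr],\qquad Y_i+\zeta-\bigl[\eta(S,\alpha+S)-\eta(S,\alpha)\bigr].
\]
Choose the trigonometric polynomial $\zeta$, and then $\eta$, so that all nonzero harmonics cancel. For $i\le7$ we take $\zeta=0$; a substitution in $\alpha$ alone leaves the $\alpha$-independent $U_1,\dots,U_7$ unchanged. The result is
\[
S^+=S+\kappa^7D(S,\kappa)+O(\kappa^{16}),\qquad \alpha^+=\alpha+\varpi_*(S,\kappa)+O(\kappa^{16}),\qquad D(S,0)=2C_3(S).
\]

\emph{Step 3: scaling.} Let $S_*(\kappa)\to S_j$ solve $D(S_*,\kappa)=0$. The normal rate is $\lambda=\kappa^7|D_S(S_*,\kappa)|$, and $\varpi_*$ varies with $S$ at order one, so we restrict to an annulus of width $\kappa^8$: $S=S_*+\kappa^8a$, $|a|<4$. In $C^2$,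
\[
a^+=\bigl(1+\kappa^7D_S(S_*,\kappa)\bigr)a+O(\kappa^8),\qquad \alpha^+=\alpha+\varpi_*(S_*,\kappa)+O(\kappa^8),
\]
the first error consisting of the quadratic term $O(\kappa^{15})$ and the remainder $O(\kappa^{16})/\kappa^8$. The errors are $O(\lambda\kappa)$, so Lemma~\ref{lem:graph} with $\mu=\kappa$ gives the circle. It is attracting or repelling according to the sign of $C_3'(S_j)$, and these signs are opposite.
\end{proof}

\subsection{Repeating the circles}

Now $\kappa$, and with it all parameters, are fixed, so the circles of $P_\infty$ have fixed hyperbolic rates and the general persistence theorem applies. We use \cite[Theorem~4.1]{HPS} with $r=1$: \emph{if $f$ is a $C^1$ diffeomorphism of a compact manifold and $\Gamma$ is a compact $C^1$ submanifold that is normally hyperbolic for $f$, then every diffeomorphism close enough to $f$ in $C^1$ has an invariant $C^1$ submanifold, $C^1$-close to $\Gamma$, that is normally hyperbolic of the same type.}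

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix a small $\kappa>0$ and $b,\chi,\varepsilon$ as in Proposition~\ref{prop:circles}. Let $\Gamma$ be one of the two circles, contained in the interior of $\mathcal{K}=\{|S-S_j|\le1\}$, and put $P_n(S,\phi)=P(S+2\pi n,\phi)-(2\pi n,0)$. By Proposition~\ref{prop:limit} and the commutation of $P_\infty$ with $S\mapsto S+2\pi$, $P_n\to P_\infty$ in $C^1$ on $\mathcal{K}$.

To work on a compact manifold, let $\varkappa(S)$ be a smooth function supported in $|S-S_j|<1$ and equal to $1$ on a neighborhood of $\Gamma$. For large $n$ the difference $P_n-P_\infty$ is small and is taken with values in $\mathbb{R}^2$. Extend $\varkappa\,(P_n-P_\infty)$ by zero and $2\pi$-periodically in $S$. Then $g_n=P_\infty+\varkappa\,(P_n-P_\infty)$ induces a map of the torus $S^1\times S^1$ that tends in $C^1$ to the diffeomorphism induced by $P_\infty$. Diffeomorphisms form an open set in the $C^1$ topology, so for large $n$ the induced map is a diffeomorphism with a normally hyperbolic circle $C^1$-close to the projection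 of $\Gamma$ and of the same type. Let $\Gamma_n'\subset\mathbb{R}\times S^1$ be its lift close to $\Gamma$; near it $g_n=P_n$. The image $P_n(\Gamma_n')$ is a lift of the same circle and is close to $P_\infty(\Gamma)=\Gamma$, so it equals $\Gamma_n'$. In a parametrization of $\Gamma_n'$ close to that of $\Gamma$, the diffeomorphism $P_n|_{\Gamma_n'}$ is $C^0$-close to $P_\infty|_\Gamma$, so it also has degree $1$ and preserves orientation.

Thus for all large $n$ the circle $\Gamma_n=\Gamma_n'+(2\pi n,0)$ is normally hyperbolic for $P$, of the type of $\Gamma$, and it lies in $\{|S-S_j-2\pi n|<1\}$, so these circles are pairwise disjoint. Since $P$ is the first return map of $\Sigma$, Lemma~\ref{lem:susp} gives normally hyperbolic tori $\mathcal{T}_n$ of the same type with $\mathcal{T}_n\cap\Sigma=\Gamma_n$; they are pairwise distinct. The two choices of $\Gamma$ give infinitely many attracting and infinitely many repelling tori.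
\end{proof}

\begin{remark}\label{rem:infinity}
The tori $\mathcal{T}_n$ are not contained in a bounded set: an orbit on $\mathcal{T}_n$ crosses $\tau=0$, where $r=e^{w_{\max}}\ge L$, and $L\to\infty$ with $n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HPS}
Hirsch, Pugh, and Shub, \emph{Invariant Manifolds}.

\bibitem{NP}
Douglas D. Novaes and Pedro C.C.R. Pereira, \emph{A version of Hilbert's 16th Problem for 3D polynomial vector fields: Counting isolated invariant tori}, arXiv:2212.12006 (2022).

\end{thebibliography}
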